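# A strictly pseudoconvex domain in $\mathbb C^2$ that is disconnected by its core

## 1. A domain whose core is one complex line

Start with the set
$$D=\{(\zeta,w)\in\mathbb C^2:\ f(\zeta,w)<1\},\qquad f(\zeta,w)=|w|^2e^{|\zeta|^2}.$$
It is open and contains the whole line $\{w=0\}$. It is connected, because we may shrink $w$ to $0$ and then move along that line. Let us ask which bounded functions live on it.

For a smooth real function $\varphi$ write $\mathcal L_\varphi(v)=\sum_{j,k}\varphi_{z_j\bar z_k}v_j\bar v_k$ for its Levi form and $\partial\varphi(v)=\sum_j\varphi_{z_j}v_j$. Recall that $\varphi$ is plurisubharmonic (psh) if $\mathcal L_\varphi\ge0$ everywhere, and strictly psh at $z$ if $\mathcal L_\varphi(v)>0$ at $z$ for all $v\ne0$. We shall constantly use the chain rule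
$$\mathcal L_{\chi\circ\varphi}(v)=\chi'(\varphi)\,\mathcal L_\varphi(v)+\chi''(\varphi)\,|\partial\varphi(v)|^2,\qquad\text{in particular}\qquad \mathcal L_{e^\varphi}=e^\varphi\big(\mathcal L_\varphi+|\partial\varphi|^2\big). \tag{1}$$

Where $w\neq0$ we have $f=e^\psi$ with $\psi=|\zeta|^2+\log|w|^2$. Here $\mathcal L_\psi(\xi,\omega)=|\xi|^2$ and $\partial\psi(\xi,\omega)=\bar\zeta\xi+\omega/w$, so (1) gives
$$\mathcal L_f(\xi,\omega)=f\,\Big(|\xi|^2+\big|\bar\zeta\xi+\tfrac{\omega}{w}\big|^2\Big)>0\qquad\text{for }(\xi,\omega)\ne0 .$$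
On $\{w=0\}$ one finds $\mathcal L_f(\xi,\omega)=e^{|\zeta|^2}|\omega|^2\ge0$. Three things follow.

First, on $bD$ we have $w\ne0$, $f_w=\bar we^{|\zeta|^2}\neq0$, and $f-1$ is strictly psh. So $D$ has a smooth strictly psh defining function near each boundary point. Second, $f$ is smooth, psh and bounded on $D$, and strictly psh at every point with $w\neq0$. Third, no smooth psh function $\varphi$ on $D$ that is bounded from above is strictly psh at a point of $\{w=0\}$. Indeed $\varphi(\cdot,0)$ is a subharmonic function on $\mathbb C$ that is bounded from above, hence constant by Liouville's theorem, so $\varphi_{\zeta\bar\zeta}=0$ on $\{w=0\}$.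

The line $\{w=0\}$ is thus exactly the set where strictness is impossible. The general notions are these.

**Definition (strictly pseudoconvex domain with smooth boundary).** A domain $\Omega\subset\mathbb C^n$, not necessarily bounded, is *strictly pseudoconvex with smooth boundary* if near each point of $b\Omega$ there is a smooth strictly psh function $\rho$ with $\Omega=\{\rho<0\}$ locally and $d\rho\ne0$ on $b\Omega$.

**Definition (core).** The *core* $\mathfrak c(\Omega)$ of a domain $\Omega\subset\mathbb C^n$ is the set of all $z\in\Omega$ such that every smooth psh function $\varphi:\Omega\to\mathbb R$ that is bounded from above fails to be strictly psh at $z$.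

If $\Omega$ is bounded, $|z|^2$ shows that $\mathfrak c(\Omega)=\emptyset$. Our example has $\mathfrak c(D)=\{w=0\}$. Since composition with a biholomorphism preserves smoothness, boundedness, plurisubharmonicity and strictness, the core is a biholomorphic invariant. "Smooth" means $C^\infty$ throughout.

The complement $D\setminus\mathfrak c(D)$ is connected: from $(\zeta,w)$ with $w\ne0$ move $\zeta$ to $0$ along a segment, which only decreases $f$, and then move inside the punctured disc $\{0<|w|<1\}$. This is no surprise, since a complex line has real codimension two and does not separate. Could the core of a strictly pseudoconvex domain be so large that it does separate? The question is posed in connection with Tobias Harz, Nikolay Shcherbina and Giuseppe Tomassini, "On defining functions for unbounded pseudoconvex domains", arXiv:1405.2250 (2014): *if $\Omega\subset\mathbb C^n$ is strictly pseudoconvex with smooth boundary, is $\Omega\setminus\mathfrak c(\Omega)$ always connected?* The answer is no, already in $\mathbb C^2$.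

**Theorem 1.** There is a strictly pseudoconvex domain $\Omega\subset\mathbb C^2$ with smooth boundary such that $\Omega\setminus\mathfrak c(\Omega)$ is not connected. More precisely, there are a domain $G\subset\mathbb C^2$ with coordinates $(\zeta,t)$, a biholomorphism $\Theta$ of $G$ onto $\mathbb C^2$, and a domain $\Omega'\subset G$ with $\Omega=\Theta(\Omega')$ and
$$\mathfrak c(\Omega)=\Theta\big(\Omega'\cap\{\operatorname{Im}t=0\}\big).$$
The open sets $\Omega'\cap\{\operatorname{Im}t>0\}$ and $\Omega'\cap\{\operatorname{Im}t<0\}$ are both nonempty.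

So the core is a closed real hypersurface in $\Omega$. It is Levi-flat: in the coordinates of $G$ it is an open piece of $\{\operatorname{Im}t=0\}$, which is foliated by the complex lines $t=\text{const}\in\mathbb R$.

**Theorem 2 (complements).**
(a) For $n=1$ the answer is yes: for $\Omega\subset\mathbb C$ as in the question, $\mathfrak c(\Omega)=\emptyset$ if $\Omega\neq\mathbb C$, and $\mathfrak c(\mathbb C)=\mathbb C$.
(b) In Theorem 1, every smooth bounded-above psh function on $\Omega$, pulled back by $\Theta$ and restricted to $\Omega'\cap\{\operatorname{Im}t=0\}$, depends only on $t$.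
(c) For every $n\ge2$, the Stein manifold $M=\mathbb C^2\times\mathbb B^{n-2}$ ($\mathbb B^{n-2}$ the open unit ball) contains a domain with smooth strictly pseudoconvex boundary in $M$ whose core (defined as in $\mathbb C^n$) is a closed real hypersurface disconnecting it.

Domains in $\mathbb C^n$ itself for individual $n\ge3$ are not treated here.

## 2. Lines over the real axis, and a boundary that cannot be smooth

In coordinates $(\zeta,t)$ put $s=\operatorname{Im}t$. The example suggests filling a hypersurface with complex lines, say $\{s=0\}=\mathbb C\times\mathbb R$, and surrounding it with a strictly pseudoconvex domain.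

### 2.1 All lines at once

The most direct try is $\Omega=\{|s|<a(\zeta)\}$ with a smooth function $a>0$. Near the part $s=a(\zeta)$ of the boundary, $\rho=s-a(\zeta)$ is a defining function. The vector $v=(1,\,2i\,a_\zeta)$ is complex tangent, since $\partial\rho(v)=\frac1{2i}\cdot 2i\,a_\zeta-a_\zeta=0$, and $\mathcal L_\rho(v)=-a_{\zeta\bar\zeta}$. On complex tangent vectors at boundary points, the Levi forms of two defining functions differ by a positive factor. So strict pseudoconvexity forces $-a_{\zeta\bar\zeta}>0$ on all of $\mathbb C$. But then $-a$ is subharmonic on $\mathbb C$ and bounded above by $0$, hence constant, a contradiction. The same Liouville theorem that puts lines into the core forbids this tube around all of them.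

### 2.2 A dense family of lines

We do not need all lines. If the domain contains $\mathbb C\times\{x_j\}$ for a dense set of real numbers $x_j$, continuity of $\varphi_{\zeta\bar\zeta}$ takes care of the rest of $\{s=0\}$. In the example, room for the line came from the pole of $\log|w|$, so we now superpose logarithmic poles. Let $(x_j)_{j\ge1}$ be distinct points, dense in $\mathbb R$, and put
$$u(t)=\sum_{j\ge1}2^{-j}\log\Big|\sin\frac{t-x_j}2\Big|,\qquad t\in\mathbb C,\qquad\qquad L_j=\mathbb C\times\{x_j\}.$$

Since $|\sin(a+ib)|^2=\sin^2a+\sinh^2b$, we have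
$$\sinh^2\tfrac s2\le\big|\sin\tfrac{t-x_j}2\big|^2\le\cosh^2\tfrac s2\qquad(s=\operatorname{Im}t).$$
Hence the series converges locally uniformly on $\mathbb C\setminus\mathbb R$, and $u$ is harmonic there. On a strip $|s|<Y$ the terms $2^{-j}\big(\log|\sin\frac{t-x_j}2|-\log\cosh\frac Y2\big)$ are subharmonic and $\le0$, so their partial sums decrease. The limit is subharmonic, as it is not identically $-\infty$. Therefore:

* $u$ is subharmonic on $\mathbb C$, in particular upper semicontinuous (usc);
* $u$ is harmonic on $\mathbb C\setminus\mathbb R$ and $2\pi$-periodic;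
* $u\le0$ on $\mathbb R$, and $u(x_j)=-\infty$ for all $j$.

On the other hand $u(x)>-\infty$ for almost every real $x$: each function $\log|\sin\frac{x-x_j}2|$ is $\le0$ with integral $-2\pi\log2$ over a period, so $\int_0^{2\pi}u=-2\pi\log2$ by monotone convergence.

Now consider
$$N(\zeta,t)=\operatorname{Re}\zeta+u(t)+s^2,\qquad D_0=\{N<0\}\subset\mathbb C^2 .$$
Here $N$ is usc, so $D_0$ is open, and $N=-\infty$ on each $L_j$, so $D_0\supset L_j$. The set $D_0$ is connected: $u$ is locally bounded above, so two points of $D_0$ can be moved far to the left in $\zeta$ and joined there. For $s\ne0$ the function $N$ is smooth, and since $\partial_t\partial_{\bar t}\,s^2=2\cdot\frac1{2i}\cdot\big(-\frac1{2i}\big)=\frac12$ and $u$ is harmonic there, $\mathcal L_N(\xi,\tau)=\frac12|\tau|^2$. By (1), $e^N-1$ is a strictly psh function there. So everything is fine at boundary points with $s\neq0$.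

### 2.3 Boundary points over the real axis

At boundary points with $s=0$ the construction breaks down, and no clever choice of $u$ can help.

**Observation.** Let $U\subset\mathbb C^2$ be open with $L_j\subset U$ for all $j$, and let $q=(\zeta_0,x_0)\in bU$ with $x_0\in\mathbb R$. Then $U$ has no smooth strictly psh local defining function at $q$.

*Proof.* Suppose $\rho$ is one. Since the $x_j$ are dense, $\overline U\supset\mathbb C\times\mathbb R$, so $\rho\le0$ on $\mathbb C\times\mathbb R$ near $q$, and $\rho(q)=0$ because $q\notin U$. Thus $\zeta\mapsto\rho(\zeta,x_0)$ is subharmonic near $\zeta_0$ with a maximum at $\zeta_0$. It is constant near $\zeta_0$, which contradicts $\rho_{\zeta\bar\zeta}>0$. $\square$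

For $D_0$ such points exist: if $u(x)>-\infty$, then $(-u(x),x)$ is in $\overline{D_0}\supset\mathbb C\times\mathbb R$ but not in $D_0$. All bad boundary points lie in
$$E=\{(\zeta,x):\ x\in\mathbb R,\ \operatorname{Re}\zeta+u(x)\ge0\}.$$
Over a real $x$ this is the closed half-plane $\operatorname{Re}\zeta\ge-u(x)$, or nothing if $u(x)=-\infty$. Since $u$ is usc, $E$ is closed. Since $u\le0$ on $\mathbb R$,
$$E\subset\{\operatorname{Re}\zeta\ge0\},\qquad E\cap L_j=\emptyset\ \text{ for all }j,\qquad E+(r,0)\subset E\ \text{ for }r\ge0. \tag{2}$$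

The bad points cannot be repaired, but they can be sent to infinity. We look for an open set $G$ that avoids $E$, contains all $L_j$, and is itself a copy of $\mathbb C^2$. Inside $G$ the bad points are simply absent.

**Proposition 3.** There are a domain $G\subset\mathbb C^2$ and a biholomorphism $\Theta$ of $G$ onto $\mathbb C^2$ with $L_j\subset G$ for all $j$ and $G\cap E=\emptyset$.

Section 3 deduces Theorem 1 from this. Sections 4 to 7 prove the proposition.

## 3. The domain $\Omega'$ inside $G$ and its core

Let $G,\Theta$ be as in Proposition 3. Let $\Omega^*=\{p\in G:N(p)<0\}$. It is open and contains every $L_j$. Let $\Omega'$ be the component of $\Omega^*$ containing $L_1$, let $\Omega=\Theta(\Omega')$, and let $\Gamma=\Omega'\cap\{s=0\}$.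

**Step 1: the boundary is smooth and strictly pseudoconvex.** The purpose is to see that the only boundary points left are those with $s\ne0$. Since $\Theta$ is a homeomorphism of $G$ onto $\mathbb C^2$, we have $b\Omega=\Theta(b\Omega'\cap G)$. Let $q\in b\Omega'\cap G$.

If $N(q)<0$, then $q$ lies in a component of $\Omega^*$. This component is open, so it meets $\Omega'$, hence equals $\Omega'$, and $q\in\Omega'$. That is impossible for a boundary point of an open set, so $N(q)\ge0$. If $t(q)=x$ were real, then $q\in G$ and $G\cap E=\emptyset$ would give $N(q)=\operatorname{Re}\zeta+u(x)<0$, a contradiction. So $s(q)\ne0$. Near $q$ the function $N$ is smooth, $N(q)=0$ by continuity, and $dN\ne0$ because $N_\zeta=\frac12$.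

Near $q$ the set $\{N=0\}$ is the graph $\operatorname{Re}\zeta=-u(t)-s^2$. Taking boxes in the real coordinates $(N,\operatorname{Im}\zeta,t)$ we get arbitrarily small neighborhoods $V\subset G$ of $q$ for which $V\cap\{N<0\}$ is connected. This set lies in $\Omega^*$. It meets $\Omega'$, because $\Omega'\cap V\neq\emptyset$ and $\Omega'\subset\{N<0\}$. Hence it lies in $\Omega'$, and $\Omega'\cap V=\{N<0\}\cap V$. With $\rho=e^N-1$, (1) gives for $(\xi,\tau)\neq0$
$$\mathcal L_\rho(\xi,\tau)=e^N\Big(\tfrac12|\tau|^2+\big|\tfrac12\xi+N_t\tau\big|^2\Big)>0 .$$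
So $\rho$ is a smooth strictly psh local defining function with $d\rho\neq0$. Transporting by $\Theta$, we see that $\Omega$ is strictly pseudoconvex with smooth boundary in $\mathbb C^2$.

**Step 2: $\Gamma\subset\mathfrak c(\Omega')$.** This is where the dense family of lines is used. Let $\varphi$ be smooth, psh and bounded above on $\Omega'$, and let $p=(\zeta,x)\in\Gamma$. Choose $x_{j_\nu}\to x$. For large $\nu$ we have $(\zeta,x_{j_\nu})\in\Omega'$, so $L_{j_\nu}$ meets $\Omega'$. As $L_{j_\nu}$ is a connected subset of $\Omega^*$, it lies in $\Omega'$. By Liouville, $\varphi$ is constant on $L_{j_\nu}$, so $\varphi_{\zeta\bar\zeta}(\zeta,x_{j_\nu})=0$. By continuity $\varphi_{\zeta\bar\zeta}(p)=0$, and $\varphi$ is not strictly psh at $p$.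

**Step 3: $\mathfrak c(\Omega')\subset\Gamma$.** For each $p\in\Omega'$ with $s(p)\ne0$ we build a bounded smooth psh function that is strictly psh at $p$. It will vanish near $\Gamma$, where $u$ is not smooth. For $B>0$ put
$$F=\operatorname{Re}\zeta+u(t)+B|s|+\tfrac12s^2,$$
with $B$ so large that $F(p)>0$; this is possible as $s(p)\neq0$ and $u(t(p))$ is finite. On $\Omega'$ we have $N<0$, so
$$F=N+B|s|-\tfrac12s^2<B|s|-\tfrac12s^2\le\tfrac12B^2 .$$
On $\Gamma$, $F=\operatorname{Re}\zeta+u(x)<0$ because $G\cap E=\emptyset$. As $F$ is usc, $F<0$ on a neighborhood of $\Gamma$. Off $\{s=0\}$ the function $F$ is smooth, $B|s|=\pm Bs$ is pluriharmonic, and by (1), for $(\xi,\tau)\ne0$,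
$$\mathcal L_{e^F}(\xi,\tau)=e^F\Big(\tfrac14|\tau|^2+\big|\tfrac12\xi+F_t\tau\big|^2\Big)>0 .$$
Take $\chi:\mathbb R\to\mathbb R$ smooth and convex with $\chi=0$ on $(-\infty,0]$ and $\chi'>0$ on $(0,\infty)$. Define $\varphi=\chi(e^F-1)$ off $\{s=0\}$ and $\varphi=0$ where $F<0$; the two definitions agree where both apply. Then $\varphi$ is smooth on $\Omega'$, psh by (1), bounded, and strictly psh at $p$ because $\chi'(e^{F(p)}-1)>0$.

**Step 4: the separation.** It remains to read off Theorem 1. By Steps 2 and 3, $\mathfrak c(\Omega')=\Gamma$, so $\mathfrak c(\Omega)=\Theta(\Gamma)$. The set $\Omega'\setminus\Gamma$ is the disjoint union of the open sets $\Omega'\cap\{s>0\}$ and $\Omega'\cap\{s<0\}$. Both are nonempty, because $\Omega'$ is open and contains $L_1\subset\{s=0\}$. This proves Theorem 1, given Proposition 3. $\blacksquare$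

## 4. The space $W=\mathbb C\times\mathbb C^*$, where $E$ becomes compact

We shall build $\Theta$ as a limit of automorphisms of $\mathbb C^2$. Each of them must barely move a given compact set $K$ and must push all of $E$ far to the right. A translation moves $E$ correctly but moves $K$ as well, so we have to treat $K$ and $E$ differently, which calls for approximation by entire functions on $K\cup E$. The Oka–Weil theorem is about compact sets, and $E$ is not compact. But $u$ is periodic, and $E$ is stable under $\operatorname{Re}\zeta\to+\infty$ and under $\operatorname{Im}\zeta$-translations. So we pass to exponential coordinates, in which $E$ becomes compact once the limit points at $\operatorname{Re}\zeta=+\infty$ are added.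

### 4.1 Hulls in $W$

Let $W=\mathbb C\times\mathbb C^*$ with coordinates $(X,Z)$. A compact $S\subset W$ is called *$W$-convex* if for each $w\in W\setminus S$ there is $f\in\mathcal O(W)$ with $|f(w)|>\sup_S|f|$ (we say $f$ separates $w$ from $S$). Replacing $f$ by a power of $f/f(w)$, we may then demand $f(w)=1$ and $|f|<\frac12$ on $S$.

For example, the circle $\{0\}\times\{|Z|=1\}$ is $W$-convex, since $X$, $Z$ and $1/Z$ separate all other points, although it is not polynomially convex in $\mathbb C^2$. The circle $\{|X|=1\}\times\{1\}$ is not $W$-convex, by the maximum principle on the disc it bounds.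

The map $(X,Z)\mapsto(X,Z,1/Z)$ embeds $W$ as the algebraic set $\{z_2z_3=1\}$ of $\mathbb C^3$. Laurent expansion in $Z$ writes each $f\in\mathcal O(W)$ as $f_+(X,Z)+f_-(X,1/Z)$ with entire $f_\pm$. So polynomials in $X,Z,Z^{-1}$ are dense in $\mathcal O(W)$, and the $\mathcal O(W)$-hull of a compact set in $W$ is its polynomial hull in $\mathbb C^3$. (That hull stays in $W$ since $z_2z_3-1$ vanishes on $W$.) We use the following textbook facts.

* **Oka–Weil.** A function holomorphic near a $W$-convex compact $S$ is a uniform limit on $S$ of functions in $\mathcal O(W)$.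
* **Convex neighborhoods.** Every neighborhood $U$ of a $W$-convex compact $S$ contains a $W$-convex compact neighborhood of $S$. Indeed, for $R$ large, $S$ lies in the interior of $K_0=\{|X|\le R,\ R^{-1}\le|Z|\le R\}$. With $U$ open, finitely many $f_i\in\mathcal O(W)$ with $|f_i|<1$ on $S$ satisfy $\max_i|f_i|>1$ on the compact set $K_0\setminus U$. Take $\{w\in K_0:|f_i(w)|\le1\text{ for all }i\}$.
* **Rossi's local maximum modulus principle.** Let $S\subset\mathbb C^3$ be compact with polynomial hull $H$, and let $V\subset\mathbb C^3$ be bounded and open with $\overline V\cap S=\emptyset$. If $V\cap H\ne\emptyset$, then $\partial V\cap H\neq\emptyset$ and $|f|\le\max_{\partial V\cap H}|f|$ on $V\cap H$ for every polynomial $f$.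
* **Runge in $\mathbb C$.** A compact subset of $\mathbb C$ is polynomially convex if and only if its complement is connected, and then functions holomorphic near it are uniform limits of polynomials on it.

Also, if $m:W\to W$ is holomorphic and proper and $S$ is a $W$-convex compact, then $m^{-1}(S)$ is a $W$-convex compact: if $m(w)\notin S$ is separated from $S$ by $f$, then $f\circ m$ separates $w$ from $m^{-1}(S)$.

### 4.2 Three ways to produce $W$-convex sets

**Lemma 4 (clopen parts).** If $S\subset W$ is a $W$-convex compact and $T\subset S$ is open and closed in $S$, then $T$ is $W$-convex.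

*Proof.* Points outside $S$ are separated from $S\supset T$. By Oka–Weil, applied to the function $0$ near $T$ and $1$ near $S\setminus T$, there is $g\in\mathcal O(W)$ with $|g|<\frac14$ on $T$ and $|g-1|<\frac14$ on $S\setminus T$. It separates each point of $S\setminus T$ from $T$. $\square$

**Lemma 5 (separation by $\operatorname{Re}X$).** Let $S_1,S_2\subset W$ be $W$-convex compacts with $\operatorname{Re}X>b$ on $S_1$ and $\operatorname{Re}X<b$ on $S_2$. Then $S_1\cup S_2$ is $W$-convex.

*Proof.* We may assume both sets nonempty. The geometric convex hulls $C_1,C_2\subset\mathbb C$ of $X(S_1),X(S_2)$ are compact and lie on opposite sides of the line $\operatorname{Re}X=b$. The complement of $C_1\cup C_2$ is connected, so $C_1\cup C_2$ is polynomially convex. Let $w\notin S_1\cup S_2$. If $X(w)\notin C_1\cup C_2$, a polynomial in $X$ separates. If $X(w)\in C_1$, take $f\in\mathcal O(W)$ with $f(w)=1$ and $|f|<\frac12$ on $S_1$. By Runge there is a polynomial $g(X)$ with $|g-1|<\frac14$ on $C_1$ and $|g|<\frac14(1+\sup_{S_2}|f|)^{-1}$ on $C_2$. Then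 $|fg|\le\frac12\cdot\frac54=\frac58$ on $S_1$, $|fg|\le\frac14$ on $S_2$, and $|fg(w)|\ge\frac34$. The case $X(w)\in C_2$ is symmetric. $\square$

**Lemma 6 (adding a set in one line).** Let $S\subset W$ be a $W$-convex compact, $\mathcal L=\{Z=Z_0\}$ with $Z_0\in\mathbb C^*$, and $C\subset\mathcal L$ nonempty and compact such that $A=(S\cap\mathcal L)\cup C$ is polynomially convex in $\mathcal L\cong\mathbb C_X$. Then $S\cup C$ is $W$-convex.

*Proof.* Let $H$ be the hull of $S\cup C$. First we show that $H$ can exceed $S$ only inside $\mathcal L$. If $w\notin S\cup\mathcal L$, take $g\in\mathcal O(W)$ with $g(w)=1$ and $|g|<\frac12$ on $S$. The function $(Z-Z_0)g^m$ vanishes on $C$, is at most $2^{-m}\sup_S|Z-Z_0|$ on $S$, and has the fixed nonzero value $Z(w)-Z_0$ at $w$. For large $m$ it separates. So $H\subset S\cup\mathcal L$.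

Now suppose $w\in H\setminus(S\cup C)$. Then $w\in\mathcal L\setminus A$, and there is a polynomial $P(X)$ with $|P(w)|>\max_A|P|$. Let $M=\max_{H\cap\mathcal L}|P|$ and $Q=\{y\in H\cap\mathcal L:|P(y)|=M\}$. The set $Q$ is compact and nonempty. It is disjoint from $A=(S\cup C)\cap\mathcal L$, because $M\ge|P(w)|>\max_A|P|$; being contained in $\mathcal L$, it is disjoint from $S\cup C$. View $W$ in $\mathbb C^3$ and take $V\subset\mathbb C^3$ open and bounded with $Q\subset V$ and $\overline V\cap(S\cup C)=\emptyset$. A point of $\partial V\cap H$ is not in $S$, so it is in $\mathcal L$, and it is not in $Q$, since $Q\subset V$. Hence $|P|<M$ on the compact set $\partial V\cap H$. By Rossi's principle $\partial V\cap H\neq\emptyset$ and $|P|\le\max_{\partial V\cap H}|P|<M$ on $V\cap H\supset Q$, a contradiction. $\square$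

### 4.3 The covering $\Pi_q$ and the compact set $\bar E_q$

For $q\in\mathbb N$ let
$$\Pi_q:\mathbb C^2\to W,\qquad\Pi_q(\zeta,t)=(e^{-\zeta/q},e^{it/q}).$$
This is a local biholomorphism onto $\mathbb C^*\times\mathbb C^*$, and $\Pi_q(p)=\Pi_q(p')$ if and only if $p-p'\in2\pi q(i\mathbb Z\times\mathbb Z)$. In particular $\Pi_q$ is injective on every set of diameter less than $2\pi q$. Let
$$\bar E_q=\{(X,Z):|Z|=1,\ |X|\le e^{u(x)/q}\text{ where }Z=e^{ix/q}\},\qquad e^{-\infty}=0.$$
This is well defined since $u$ is $2\pi$-periodic, and it is compact since $u\le0$ is usc on $\mathbb R$. Moreover $|X|\le1$ on $\bar E_q$ and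
$$\Pi_q^{-1}(\bar E_q)=E, \tag{3}$$
because $|e^{it/q}|=1$ means $t\in\mathbb R$, and $e^{-\operatorname{Re}\zeta/q}\le e^{u(t)/q}$ means $\operatorname{Re}\zeta+u(t)\ge0$. The points of $\bar E_q$ with $X=0$ are the ones added at $\operatorname{Re}\zeta=+\infty$.

**Lemma 7.** $\bar E_q$ is $W$-convex.

*Proof.* Points with $|Z|\neq1$ are separated by $Z$ or $1/Z$. Write $\beta(Z)=e^{u(x)/q}$ for $Z=e^{ix/q}$, a usc function on the circle with $0\le\beta\le1$. Let $|Z_0|=1$ and $|X_0|>\beta(Z_0)$. Let $h(Z)=(1+Z\overline{Z_0})/2$, so that $h(Z_0)=1$ and, on the circle, $|h|\le1$ with equality only at $Z_0$. Near $Z_0$ on the circle, $\beta<|X_0|-\delta$ for some $\delta>0$. On the rest of the circle $|h|\le\eta<1$. So $|Xh^m|\le\max(|X_0|-\delta,\eta^m)$ on $\bar E_q$, which is $<|X_0|=|(Xh^m)(X_0,Z_0)|$ for large $m$. $\square$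

**Lemma 8.** If $Y\subset\mathbb C^2$ is compact and polynomially convex, then for all large $q$ the set $\Pi_q(Y)$ is $W$-convex and $\Pi_q$ is injective on $Y$.

*Proof.* For large $q$ the set $Y/q$ is small and $\Pi_q$ has a logarithm as inverse. Let $|\zeta|,|t|<q/4$ on $Y$. Since $|e^c-1|\le e^{|c|}-1$ and $e^{1/4}-1<\frac12$, we have $\Pi_q(Y)\subset\Delta=\{|X-1|\le\frac12,\ |Z-1|\le\frac12\}\subset W$. The map $\sigma(X,Z)=(-q\operatorname{Log}X,-iq\operatorname{Log}Z)$ is holomorphic near $\Delta$, with $\Pi_q\sigma=\mathrm{id}$ on $\Delta$ and $\sigma\Pi_q=\mathrm{id}$ on $Y$; so $\Pi_q$ is injective on $Y$. Points outside $\Delta$ are separated from $\Delta$ by $X-1$ or $Z-1$. If $w\in\Delta\setminus\Pi_q(Y)$, then $\sigma(w)\notin Y$, so there is a polynomial $P$ with $|P(\sigma(w))|>\max_Y|P|$. Then $P\circ\sigma$ separates $w$ from $\Pi_q(Y)$, and so does a Taylor polynomial of $P\circ\sigma$ about $(1,1)$ that is close to it on the polydisc $\Delta$. $\square$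

## 5. Good compact sets

**Definition (good, admissible).** A compact $K\subset\mathbb C^2$ is *good* if $K\cap E=\emptyset$ and, for some $q$, $\Pi_q$ is injective on $K$ and $\Pi_q(K)\cup\bar E_q$ is $W$-convex. Such a $q$ is called *admissible* for $K$.

By (3), $\Pi_q(K)\cap\bar E_q=\emptyset$ when $K\cap E=\emptyset$. Goodness is what lets Oka–Weil prescribe a function near $K$ and another one near all of $E$ at the same time.

For example, a single point $p\notin E$ is good, with every $q$. If $w\notin\bar E_q\cup\{\Pi_q(p)\}$, take $f\in\mathcal O(W)$ with $f(w)=1$, $|f|<\frac12$ on $\bar E_q$, and a coordinate difference $\ell$ that vanishes at $\Pi_q(p)$ and not at $w$; then $\ell f^m$ separates for large $m$. The circle $\{|\zeta+4|=1\}\times\{x_1\}$ is not good. It misses $E$, but its image under $\Pi_q$ is a Jordan curve in a line $\{Z=Z_0\}$ (for every $q\geq 1$, its diameter being $2<2\pi q$). The hull contains the disc bounded by this curve, while $\bar E_q$ meets that line in a single point.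

**Lemma 9 (multiples).** If $q$ is admissible for $K$, so is every multiple $q'=lq$.

*Proof.* Let $m_l(X,Z)=(X^l,Z^l)$, a proper map $W\to W$. Then $m_l\circ\Pi_{q'}=\Pi_q$, so $\Pi_{q'}$ is injective on $K$. Also $m_l^{-1}(\bar E_q)=\bar E_{q'}$, because for $Z=e^{ix/q'}$ the condition $|X|^l\le e^{u(x)/q}$ says $|X|\le e^{u(x)/q'}$. The set $m_l^{-1}(\Pi_q(K)\cup\bar E_q)$ is a $W$-convex compact by Section 4.1. It is the union of $\bar E_{q'}$ and the $l^2$ compact sets $(\mu,\nu)\cdot\Pi_{q'}(K)$ with $\mu^l=\nu^l=1$. These sets are disjoint from $\bar E_{q'}$, since $\Pi_q(K)\cap\bar E_q=\emptyset$. They are pairwise disjoint: if $(\mu,\nu)\Pi_{q'}(p)=\Pi_{q'}(p')$ with $p,p'\in K$, applying $m_l$ gives $\Pi_q(p)=\Pi_q(p')$, so $p=p'$, and $\mu=\nu=1$ since the coordinates are nonzero. Hence $\Pi_{q'}(K)\cup\bar E_{q'}$ is open and closed in a $W$-convex compact. By Lemma 4 it is $W$-convex. $\square$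

**Lemma 10 (adding a disc in $L_j$).** Let $K$ be good, $j\ge1$, and $D=\{|\zeta|\le R\}\times\{x_j\}\supset K\cap L_j$ with $R>0$. Then $K\cup D$ is good.

*Proof.* By (2), $D\cap E=\emptyset$. By Lemma 9 there is an admissible $q$ for $K$ so large that $2\pi q>\operatorname{diam}(K\cup D)$, $R<\pi q$, and $|t-x_j|<2\pi q$ on $K$. Then $\Pi_q$ is injective on $K\cup D$. Put $S=\Pi_q(K)\cup\bar E_q$, $Z_0=e^{ix_j/q}$, $\mathcal L=\{Z=Z_0\}$.

We check the hypothesis of Lemma 6 with $C=\Pi_q(D)$. Since $u(x_j)=-\infty$, $\bar E_q\cap\mathcal L=\{(0,Z_0)\}$. If $(\zeta,t)\in K$ and $e^{it/q}=Z_0$, then $t-x_j\in2\pi q\mathbb Z$ and $|t-x_j|<2\pi q$, so $t=x_j$. Thus $\Pi_q(K)\cap\mathcal L=\Pi_q(K\cap L_j)\subset\Pi_q(D)$. So $(S\cap\mathcal L)\cup\Pi_q(D)$ is, in $\mathbb C_X$, the union of the point $0$ and the image of the closed disc $\{|c|\le R/q\}$ under $c\mapsto e^{-c}$, which is injective on $\{|c|<\pi\}$. This image is a closed Jordan disc not containing $0$. Its complement is connected, and remains so after removal of the point $0$. The union is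 therefore polynomially convex in $\mathbb C_X$, and by Lemma 6 the set $\Pi_q(K\cup D)\cup\bar E_q=S\cup\Pi_q(D)$ is $W$-convex. $\square$

This is the only place in the proof of Proposition 3 where $u(x_j)=-\infty$ is used beyond $L_j\cap E=\emptyset$.

## 6. Automorphisms that push $E$ away from a good set

**Lemma 11.** Let $K$ be good, $T>0$, $0<\varepsilon<1$. There are $\psi\in\operatorname{Aut}(\mathbb C^2)$ with $\det D\psi\equiv1$ and $q\in\mathbb N$ such that

1. $|\psi-\mathrm{id}|<\varepsilon$ on $K$;
2. $|\psi(p)-p-(T,0)|<\varepsilon$ for all $p\in E$;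
3. for every multiple $q'$ of $q$ there is $\bar\psi\in\operatorname{Aut}(W)$ with $\bar\psi\circ\Pi_{q'}=\Pi_{q'}\circ\psi$ and $\bar\psi(\{X=0\})=\{X=0\}$.

The plan is this. For an entire function $h$ put $V_h=(h_t,-h_\zeta)$. The translation field $(T,0)$ is $V_h$ for $h=Tt$. We correct this Hamiltonian to $H=Tt+F$, where $F\approx-Tt$ near $K$, so that $V_H\approx0$ there, and $F\approx0$ near $E$, so that $V_H\approx(T,0)$ there. Choosing $F$ as a sum of exponentials of linear forms, we can replace the time-one flow of $V_H$ by a composition of explicit automorphisms. For $A\subset\mathbb C^2$ and $r>0$, $A(r)$ denotes the open $r$-neighborhood.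

*Proof.* Let $q$ be admissible for $K$.

**Step 1: neighborhoods.** We set up a $W$-convex neighborhood on which to approximate. The map $\Pi_q$ is a local homeomorphism that is injective on the compact set $K$, so it is injective on an open neighborhood $O$ of $K$. (Otherwise there are $p_n\neq p_n'$ tending to $K$ with equal images. After passing to a subsequence their limits $p,p'\in K$ have equal images, so $p=p'$, which contradicts local injectivity at $p$.) Let $\sigma:\Pi_q(O)\to O$ be the holomorphic inverse. Choose disjoint open sets $U_1\supset\Pi_q(K)$ and $U_2\supset\bar E_q$ with $U_1\subset\Pi_q(O)$; then $X\ne0$ on $U_1$. By Section 4.1 there is a $W$-convex compact neighborhood $\mathcal N\subset U_1\cup U_2$ of $\Pi_q(K)\cup\bar E_q$. The sets $N_1=\mathcal N\cap U_1$ and $N_2=\mathcal N\cap U_2$ are disjoint compact neighborhoods of $\Pi_q(K)$ and $\bar E_q$.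

There is $\delta\in(0,\frac12]$ with
$$K(2\delta)\cap E(2\delta)=\emptyset,\quad K(2\delta)\subset O,\quad\Pi_q(K(2\delta))\subset N_1,\quad\Pi_q(E(2\delta))\subset N_2 .$$
The first three hold for small $\delta$ by compactness of $K$. For the last, let $p'\in E$ and $|p-p'|<2\delta\le1$. Each coordinate of $\Pi_q(p)$ is the corresponding coordinate of $\Pi_q(p')$, of modulus at most $1$, times a factor $e^c$ with $|c|\le2\delta/q$. So $|\Pi_q(p)-\Pi_q(p')|\le\mathrm{const}\cdot\delta$ uniformly, while $N_2$ contains a neighborhood of fixed radius of the compact set $\bar E_q$. This is where the non-compactness of $E$ is overcome. Note that $\delta$ depends only on $q,O,\mathcal N$.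

**Step 2: the Hamiltonian.** We construct $F$. The function equal to $-T(t\circ\sigma)/X$ on $U_1$ and to $0$ on $U_2$ is holomorphic near $\mathcal N$. By Oka–Weil, for every $\eta>0$ there is $Q\in\mathcal O(W)$ with $|Q+T(t\circ\sigma)/X|<\eta$ on $N_1$ and $|Q|<\eta$ on $N_2$, and by density we may take $Q$ to be a polynomial in $X,Z,Z^{-1}$. Put
$$F=(XQ)\circ\Pi_q=\sum_{\alpha=1}^ma_\alpha e^{\lambda_\alpha},\qquad\lambda_\alpha=\tfrac1q(-\mu_\alpha\zeta+i\nu_\alpha t),\quad\mu_\alpha\ge1,\ \nu_\alpha\in\mathbb Z .$$
The factor $X$ is what forces $\mu_\alpha\ge1$; we need this in Step 5. Let $C=\sup_{\mathcal N}|X|$. Since $\sigma\circ\Pi_q=\mathrm{id}$ on $K(2\delta)\subset O$,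
$$|F+Tt|\le C\eta\ \text{ on }K(2\delta),\qquad|F|\le C\eta\ \text{ on }E(2\delta).$$
Let $H=Tt+F$, so $V_H=(T,0)+V_F$. The Cauchy estimates for discs of radius less than $\delta$ give, with $C'=\sqrt2\,C$,
$$|V_H|\le\kappa\ \text{ on }K(\delta),\qquad|V_H-(T,0)|\le\kappa\ \text{ on }E(\delta),\qquad\kappa=C'\eta/\delta. \tag{4}$$
Choose $\eta$ so small that $2\kappa<\min(\delta/2,\varepsilon)$, and fix $F$.

**Step 3: elementary automorphisms.** We split $V_H$ into fields that integrate to automorphisms. Write $V_H=\sum_{\alpha=0}^mV_\alpha$ with $V_0=(T,0)$ and, for $\alpha\ge1$,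
$$V_\alpha=a_\alpha e^{\lambda_\alpha}v_\alpha,\qquad v_\alpha=(\partial_t\lambda_\alpha,-\partial_\zeta\lambda_\alpha)=\tfrac1q(i\nu_\alpha,\mu_\alpha).$$
The linear form $\lambda_\alpha$ vanishes on $v_\alpha$: $\lambda_\alpha(v_\alpha)=\partial_\zeta\lambda_\alpha\,\partial_t\lambda_\alpha-\partial_t\lambda_\alpha\,\partial_\zeta\lambda_\alpha=0$. So $V_\alpha$ is invariant under translations along $v_\alpha$, and the maps
$$\phi^\alpha_r(p)=p+rV_\alpha(p)\qquad(r\in\mathbb C,\ 0\le\alpha\le m)$$
are automorphisms of $\mathbb C^2$ with inverse $\phi^\alpha_{-r}$. Their Jacobian determinant is $1+ra_\alpha e^{\lambda_\alpha}\lambda_\alpha(v_\alpha)=1$; for $\alpha=0$ they are translations.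

Let $A=K(\delta)\cup E(\delta)$. On $A$ all $V_\alpha$ and their first derivatives are bounded by some constant $B$, since $e^{\lambda_\alpha}=(X^{\mu_\alpha}Z^{\nu_\alpha})\circ\Pi_q$ and $\Pi_q(A)$ lies in the compact set $\mathcal N\subset W$.

**Step 4: Euler steps.** We approximate the time-one flow of $V_H$ and verify 1 and 2. For $h>0$ let $\chi_h=\phi^m_h\circ\dots\circ\phi^0_h$. Let $p\in K(\delta/2)\cup E(\delta/2)$ and $(m+1)hB<\delta/2$. Let $p_0=p$, $p_{\alpha+1}=\phi_h^\alpha(p_\alpha)$. The ball of radius $\delta/2$ about $p$ lies in $A$, so inductively $|p_\alpha-p|\le\alpha hB<\delta/2$ and $|V_\alpha(p_\alpha)|\le B$. Since $\chi_h(p)-p=h\sum_\alpha V_\alpha(p_\alpha)$ and the derivatives of $V_\alpha$ are bounded on that ball,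
$$|\chi_h(p)-p-hV_H(p)|\le h\sum_{\alpha=0}^m|V_\alpha(p_\alpha)-V_\alpha(p)|\le C_1h^2 \tag{5}$$
with $C_1$ independent of $p$ and $h$. Let $h=1/M$ with $M\in\mathbb N$ so large that $(m+1)hB<\delta/2$ and $C_1h<\kappa$. Put $p^0=p$ and $p^{k+1}=\chi_h(p^k)$.

If $p\in K$, then for $0\le k\le M$
$$|p^k-p|\le kh(\kappa+C_1h) .$$
This is clear for $k=0$. If it holds for some $k<M$, then the right side is less than $2\kappa<\delta/2$, so $p^k\in K(\delta/2)$, and by (4) and (5) $|p^{k+1}-p^k|\le h\kappa+C_1h^2$, which gives the claim for $k+1$.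

If $p\in E$, then for $0\le k\le M$
$$|p^k-p-(khT,0)|\le kh(\kappa+C_1h).$$
Again this is clear for $k=0$. If it holds for some $k<M$, the right side is less than $\delta/2$. Since $p+(khT,0)\in E$ by (2), $p^k\in E(\delta/2)$, and by (4) and (5) $|p^{k+1}-p^k-(hT,0)|\le h\kappa+C_1h^2$.

Let $\psi=(\chi_{1/M})^M$. Taking $k=M$ we get $|\psi(p)-p|<2\kappa<\varepsilon$ on $K$ and $|\psi(p)-p-(T,0)|<2\kappa<\varepsilon$ on $E$. Also $\det D\psi\equiv1$.

**Step 5: descent to $W$.** We show that $\psi$ induces automorphisms of $W$, including at the added points $X=0$. Let $q'=lq$ and $(X,Z)=\Pi_{q'}(\zeta,t)$. Then $e^{\lambda_\alpha}=X^{l\mu_\alpha}Z^{l\nu_\alpha}$. Under $\Pi_{q'}$ the map $\phi^0_r$ corresponds to $(X,Z)\mapsto(Xe^{-rT/q'},Z)$. For $\alpha\ge1$, $\phi^\alpha_r$ adds $\frac{ra_\alpha}q e^{\lambda_\alpha}(i\nu_\alpha,\mu_\alpha)$ to $(\zeta,t)$, so it corresponds to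
$$(X,Z)\mapsto\Big(X\exp\big(-\tfrac{ira_\alpha\nu_\alpha}{qq'}X^{l\mu_\alpha}Z^{l\nu_\alpha}\big),\ Z\exp\big(\tfrac{ira_\alpha\mu_\alpha}{qq'}X^{l\mu_\alpha}Z^{l\nu_\alpha}\big)\Big).$$
Since $\mu_\alpha\ge1$, this is a holomorphic map $W\to W$, and it maps $\{X=0\}$ into itself. Its inverse is the map with $-r$ in place of $r$: this is true on the dense set $\mathbb C^*\times\mathbb C^*=\Pi_{q'}(\mathbb C^2)$, hence on $W$. So each of these maps is an automorphism of $W$ that maps $\{X=0\}$ onto itself. Composing them in the same order as in $\psi$ gives $\bar\psi$. $\square$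

**Lemma 12.** Let $K$ be good, $Y\subset\mathbb C^2$ compact and polynomially convex, $0<\varepsilon<1$. There is $\psi\in\operatorname{Aut}(\mathbb C^2)$ with $\det D\psi\equiv1$, $|\psi-\mathrm{id}|<\varepsilon$ on $K$, $\psi(E)\cap Y=\emptyset$, and $\psi^{-1}(Y)$ good.

*Proof.* The point is that after a long push, $Y$ and $\psi(E)$ are so far apart that $\operatorname{Re}X$ separates their images. Let $Y\subset\{|\zeta|<\rho\}$ with $\rho>0$, put $T=\rho+3$, and take $\psi,q$ from Lemma 11. Since $E\subset\{\operatorname{Re}\zeta\ge0\}$,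
$$\psi(E)\subset\{\operatorname{Re}\zeta>\rho+2\},$$
which misses $Y$. So $K'=\psi^{-1}(Y)$ is compact and misses $E$. Let $q'$ be a multiple of $q$, so large that $2\pi q'>\operatorname{diam}K'$, hence $\Pi_{q'}$ is injective on $K'$, and that Lemma 8 applies to $Y$. With $\bar\psi$ from Lemma 11 for this $q'$, $\Pi_{q'}\circ\psi^{-1}=\bar\psi^{-1}\circ\Pi_{q'}$, so
$$\Pi_{q'}(K')\cup\bar E_{q'}=\bar\psi^{-1}\big(\Pi_{q'}(Y)\cup\bar\psi(\bar E_{q'})\big).$$
As $\bar\psi$ is an automorphism of $W$, it suffices that $\Pi_{q'}(Y)\cup\bar\psi(\bar E_{q'})$ is $W$-convex. Each of the two sets is $W$-convex, by Lemmas 8 and 7. On $\Pi_{q'}(Y)$,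
$$\operatorname{Re}X=e^{-\operatorname{Re}\zeta/q'}\cos(\operatorname{Im}\zeta/q')\ge e^{-\rho/q'}\cos(\rho/q')\qquad\text{as soon as }\rho/q'<\pi/2 .$$
On $\bar\psi(\bar E_{q'})$ we have $|X|\le e^{-(\rho+2)/q'}$. Indeed, by (3) the points of $\bar E_{q'}$ with $X\neq0$ have the form $\Pi_{q'}(p)$ with $p\in E$, and they are mapped to $\Pi_{q'}(\psi(p))$; points with $X=0$ stay in $\{X=0\}$. For $q'$ large, $\cos(\rho/q')>e^{-2/q'}$, because $1-\cos(\rho/q')=O(q'^{-2})$ while $1-e^{-2/q'}\sim2/q'$. So some $b$ lies strictly between the two bounds, and Lemma 5 applies. Hence $K'$ is good, with $q'$ admissible. $\square$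

## 7. The inductive construction of $G$ and $\Theta$

Let $p_0=(-4,x_1)$ and let $B_k$ be the closed ball of radius $k+1$ about $p_0$, $k\ge1$. We construct automorphisms $\Theta_k$ such that the sets $K_k=\Theta_{k-1}^{-1}(B_k)$ are good, grow, and swallow every $L_j$. Put $\Theta_0=\mathrm{id}$ and $K_1=B_1$.

**Step 1: $K_1$ is good.** This starts the induction. We have $K_1\subset\{\operatorname{Re}\zeta\le-2,\ |\operatorname{Im}\zeta|\le2\}$, which misses $E$. Closed balls are polynomially convex, so by Lemma 8, for $q$ large, $\Pi_q(K_1)$ is $W$-convex and $\Pi_q$ is injective on $K_1$. On $\Pi_q(K_1)$, $\operatorname{Re}X\ge e^{2/q}\cos(2/q)$, which exceeds $1$ for $q$ large, while $|X|\le1$ on $\bar E_q$. Lemmas 7 and 5 show that $\Pi_q(K_1)\cup\bar E_q$ is $W$-convex.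

**Step 2: from $k$ to $k+1$.** Suppose $\Theta_{k-1}\in\operatorname{Aut}(\mathbb C^2)$ has Jacobian determinant $1$ and $K_k=\Theta_{k-1}^{-1}(B_k)$ is good. First we protect larger discs in the lines. Choose $R_k\ge k$ such that the discs $D_j^k=\{|\zeta|\le R_k\}\times\{x_j\}$ contain $K_k\cap L_j$ for $1\le j\le k$. Applying Lemma 10 successively for $j=1,\dots,k$ (adding discs in the other lines does not change the intersection with $L_j$), we see that
$$K_k^*=K_k\cup\bigcup_{j\le k}D_j^k$$
is good. Next, $Y=\Theta_{k-1}^{-1}(B_{k+1})$ is polynomially convex. Indeed, if $f$ is a polynomial separating $\Theta_{k-1}(z)$ from $B_{k+1}$, the entire function $f\circ\Theta_{k-1}$ separates $z$ from $Y$, and so does a Taylor polynomial of it. Finally $\Theta_{k-1}$ is uniformly continuous on the closed $1$-neighborhood of $K_k^*$. Choose $\varepsilon\in(0,1)$ such that there $|\Theta_{k-1}(z)-\Theta_{k-1}(z')|<2^{-k-2}$ whenever $|z-z'|<\varepsilon$. Lemma 12, applied to $K_k^*$, $Y$, $\varepsilon$, gives $\psi_k$. Put $\Theta_k=\Theta_{k-1}\circ\psi_k$,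 which has Jacobian determinant $1$. Then
$$|\Theta_k-\Theta_{k-1}|<2^{-k-2}\quad\text{on }K_k\cup\bigcup_{j\le k}D_j^k, \tag{6}$$
$$K_{k+1}=\Theta_k^{-1}(B_{k+1})=\psi_k^{-1}(Y)\ \text{ is good; in particular }K_{k+1}\cap E=\emptyset. \tag{7}$$

**Step 3: the limit map.** Now we define $G$ and $\Theta$. By (6), $\Theta_k(K_k)$ lies within $\frac14$ of $\Theta_{k-1}(K_k)=B_k$, so it lies in the ball of radius $k+\frac54$ about $p_0$, and $K_k\subset\operatorname{int}K_{k+1}$. Hence $G=\bigcup_kK_k$ is open. It is an increasing union of connected sets, hence a domain, and every compact subset of $G$ lies in some $K_k$. For $m\ge k$ we have $K_k\subset K_m$, so by (6) the maps $\Theta_m$ converge uniformly on $K_k$, to a limit $\Theta$ that is holomorphic on $G$ and satisfies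
$$|\Theta-\Theta_{k-1}|\le\sum_{m\ge k}2^{-m-2}\le\tfrac14\quad\text{on }K_k. \tag{8}$$

**Step 4: $\Theta$ is injective and locally biholomorphic.** The derivatives converge too, so $\det D\Theta=\lim\det D\Theta_m=1$. Suppose $\Theta(p)=\Theta(p')=y$ with $p\neq p'$. Let $A=D\Theta(p)^{-1}$. By differentiability, for a small $r>0$ we have $|z-p-A(\Theta(z)-y)|\le\frac r2$ for $|z-p|\le r$, and we take $r$ so small that the closed $r$-ball about $p$ lies in $G$ and has distance more than $r$ from $p'$. For large $m$, $|A(\Theta_m-\Theta)|\le\frac r2$ on this ball, so $z\mapsto z-A(\Theta_m(z)-y)$ maps it into itself. By Brouwer there is a fixed point, that is, a $z$ in the ball with $\Theta_m(z)=y$. The same argument at $p'$, with a radius at most $r$, gives a second point $z'$ with $\Theta_m(z')=y$ in a ball disjoint from the first, for large $m$. This contradicts the injectivity of $\Theta_m$.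

**Step 5: $\Theta$ is onto $\mathbb C^2$.** Let $|y-p_0|<k$. The map $g=\Theta\circ\Theta_{k-1}^{-1}$ is defined on $B_k$, since $\Theta_{k-1}^{-1}(B_k)=K_k\subset G$, and (8) gives $|g-\mathrm{id}|\le\frac14$ there. The closed ball of radius $\frac14$ about $y$ lies in $B_k$, and $z\mapsto z-g(z)+y$ sends it into itself. A Brouwer fixed point satisfies $g(z)=y$. So $\Theta$ takes the value $y$.

**Step 6: $G$ avoids $E$ and contains the lines.** By Step 1 and (7), $K_k\cap E=\emptyset$ for all $k$, so $G\cap E=\emptyset$. Let $p=(\zeta,x_j)$. Since $R_k\ge k$, $p\in D_j^k$ for all $k\ge\max(j,|\zeta|)$. By (6) the sequence $(\Theta_k(p))_k$ then has increments less than $2^{-k-2}$ and is bounded. The radii of the balls $B_k$ tend to infinity, so $\Theta_{k-1}(p)\in B_k$ for large $k$, that is, $p\in K_k\subset G$. So $L_j\subset G$.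

By Steps 4 and 5, $\Theta:G\to\mathbb C^2$ is a biholomorphism. This proves Proposition 3, and with Section 3 it proves Theorem 1. $\blacksquare$

## 8. Dimension one, constancy along the leaves, and a ball factor

**Proof of Theorem 2(a).** If $\Omega=\mathbb C$, every bounded-above subharmonic function is constant, so $\mathfrak c(\mathbb C)=\mathbb C$ and the complement is empty. If $\Omega\subsetneq\mathbb C$ has smooth boundary, then $b\Omega\ne\emptyset$, and near a boundary point the set $\{\rho>0\}$ is outside $\Omega$. So some disc $D(a,r)$ is disjoint from $\Omega$. On $\Omega$ the function $|z-a|^{-2}\le r^{-2}$ is smooth and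
$$\partial_z\partial_{\bar z}|z-a|^{-2}=|z-a|^{-4}>0 .$$
Thus $\mathfrak c(\Omega)=\emptyset$ and $\Omega\setminus\mathfrak c(\Omega)=\Omega$ is connected. $\square$

**Proof of Theorem 2(b).** Let $\varphi$ be smooth, psh and bounded above on $\Omega'$, and let $(\zeta_1,x),(\zeta_2,x)\in\Omega'$ with $x\in\mathbb R$. Choose $x_{j_\nu}\to x$. As in Step 2 of Section 3, $L_{j_\nu}\subset\Omega'$ for large $\nu$ and $\varphi$ is constant on it. Hence
$$\varphi(\zeta_1,x)=\lim_\nu\varphi(\zeta_1,x_{j_\nu})=\lim_\nu\varphi(\zeta_2,x_{j_\nu})=\varphi(\zeta_2,x).\qquad\square$$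

**Proof of Theorem 2(c).** For $n=2$ this is Theorem 1. Let $n\ge3$, and let $y\in\mathbb B^{n-2}$ denote the additional variables. We repeat Section 3 with $s^2$ replaced by a function that has positive Levi form in $t$ and $y$ together for $s\ne0$ but still vanishes for $s=0$.

**Step 1: the function $s^2g(y)$.** Let $g(y)=1/(2-|y|^2)\in[\frac12,1]$. We have $\partial_t(s^2)=-is$. With $b=\partial g(\eta)$ and $\Lambda=\mathcal L_g(\eta)$,
$$\mathcal L_{s^2g}(\tau,\eta)=\tfrac12g|\tau|^2+2\operatorname{Re}(-is\,\tau\,\bar b)+s^2\Lambda\ \ge\ \tfrac12g|\tau|^2-2|s||\tau||b|+s^2\Lambda .$$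
Let $s\neq0$. For $\eta=0$ this is $\frac12g|\tau|^2$. For $\eta\ne0$ the right side, as a quadratic polynomial in $|\tau|$, is positive for all $\tau$ as soon as $\frac12g\cdot s^2\Lambda>s^2|b|^2$, that is, $g\Lambda>2|b|^2$. By (1),
$$\mathcal L_{-1/g}(\eta)=g^{-2}\Lambda-2g^{-3}|b|^2=g^{-3}(g\Lambda-2|b|^2),$$
and $-1/g=|y|^2-2$ is strictly psh, so the condition holds. Hence $\mathcal L_{s^2g}$ is positive definite in $(\tau,\eta)$ wherever $s\neq0$.

**Step 2: the domain and its boundary.** We define the domain and check its boundary. On $G\times\mathbb B^{n-2}$ put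
$$N=\operatorname{Re}\zeta+u(t)+s^2g(y),$$
a usc function, and let $\Omega'_n$ be the component of the open set $\{N<0\}$ containing the connected set $L_1\times\mathbb B^{n-2}$, on which $N=-\infty$. Let $q$ be a boundary point of $\Omega_n'$ in $G\times\mathbb B^{n-2}$. As in Section 3, $N(q)\ge0$. If $s(q)=0$, then $G\cap E=\emptyset$ would give $N(q)=\operatorname{Re}\zeta+u(x)<0$. So $s(q)\ne0$, $N$ is smooth near $q$, $N(q)=0$, and $N_\zeta=\frac12$. Since $\{N=0\}$ is a graph over $(\operatorname{Im}\zeta,t,y)$ near $q$, the argument of Section 3 gives $\Omega_n'=\{N<0\}$ near $q$. By (1), $\mathcal L_{e^N}=e^N(\mathcal L_N+|\partial N|^2)$. Here $\mathcal L_N=\mathcal L_{s^2g}$ is positive definite in $(\tau,\eta)$, and $\partial N(\xi,0,0)=\frac12\xi$. So $e^N-1$ is a strictly psh local defining function at $q$, with nonvanishing differential.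

**Step 3: $\Omega_n'\cap\{s=0\}\subset\mathfrak c(\Omega_n')$.** Again we use the lines. Each $L_j\times\{y\}$ is connected and lies in $\{N<0\}$, so it lies in $\Omega_n'$ whenever it meets $\Omega'_n$. If $(\zeta,x,y)\in\Omega'_n$ with $x\in\mathbb R$ and $x_{j_\nu}\to x$, then $L_{j_\nu}\times\{y\}\subset\Omega_n'$ for large $\nu$. By Liouville and continuity, $\varphi_{\zeta\bar\zeta}(\zeta,x,y)=0$ for every smooth bounded-above psh $\varphi$ on $\Omega'_n$.

**Step 4: the converse inclusion.** Let $p\in\Omega_n'$ with $s(p)\ne0$. We construct a function that is strict at $p$. Put $F=\operatorname{Re}\zeta+u(t)+B|s|+\frac12s^2g(y)$ with $B>0$ so large that $F(p)>0$. On $\Omega_n'$, since $g\ge\frac12$,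
$$F=N+B|s|-\tfrac12s^2g<B|s|-\tfrac14s^2\le B^2 .$$
On $\Omega_n'\cap\{s=0\}$ we have $F=\operatorname{Re}\zeta+u(x)<0$, and by upper semicontinuity $F<0$ near this set. Off $\{s=0\}$, $F$ is smooth, $\mathcal L_F=\frac12\mathcal L_{s^2g}$ is positive definite in $(\tau,\eta)$, and $\partial F(\xi,0,0)=\frac12\xi$, so $e^F$ is strictly psh by (1). With $\chi$ as in Section 3, $\chi(e^F-1)$, set equal to $0$ where $F<0$, is smooth, psh, bounded, and strictly psh at $p$.

**Step 5: the separation and the transfer to $M$.** Steps 3 and 4 give $\mathfrak c(\Omega_n')=\Omega_n'\cap\{s=0\}$. This is a closed real hypersurface in $\Omega'_n$. Its complement is the union of the disjoint open sets $\Omega_n'\cap\{s>0\}$ and $\Omega_n'\cap\{s<0\}$, both nonempty because $\Omega_n'$ is open and contains $L_1\times\mathbb B^{n-2}\subset\{s=0\}$. The map $\Theta\times\mathrm{id}$ carries $G\times\mathbb B^{n-2}$ biholomorphically onto $M=\mathbb C^2\times\mathbb B^{n-2}$, and $\Omega_n'$ onto the required domain. $\blacksquare$
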